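\title{Property (V$^*$), weak sequential completeness and copies of $c_0$ in Lipschitz-free spaces}

\begin{abstract}
For Banach spaces, Pe{\l}czy\'nski's property (V$^*$) implies weak sequential completeness, which in turn excludes isomorphic copies of $c_0$. We show that neither implication can be reversed for Lipschitz-free spaces, even over compact geodesic metric spaces. The free space over a compact convex box in James space contains no copy of $c_0$ and is not weakly sequentially complete. A compact geodesic space obtained by gluing thin finite-dimensional boxes to a box in $\ell_1$ has a weakly sequentially complete free space without property (V$^*$). The main tool is an estimate that controls a (V$^*$)-set in the free space over a box, up to an arbitrarily small error, by the integral of the gradient against a single measure.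
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are real, and ``copy'' means isomorphic copy. Let $(M,d)$ be a metric space with a base point $0$. The space $\operatorname{Lip}_0(M)$ of Lipschitz functions $f\colon M\to\mathbb R$ with $f(0)=0$ is a Banach space under the best Lipschitz constant $\operatorname{Lip}(f)$. For $x\in M$ let $\delta(x)\in\operatorname{Lip}_0(M)^*$ be the evaluation $f\mapsto f(x)$. The \emph{Lipschitz-free space} $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\operatorname{Lip}_0(M)^*$. It satisfies $\mathcal F(M)^*\cong\operatorname{Lip}_0(M)$, and we write $\langle m,f\rangle$ for this duality.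

Two examples show what to expect. If $M=\{0,1,2,\dots\}$ with $d(n,0)=1$ and $d(n,n')=2$ for distinct $n,n'\ge1$, then $\operatorname{Lip}(f)=\sup_n|f(n)|$, so $\operatorname{Lip}_0(M)=\ell_\infty$ and $\mathcal F(M)=\ell_1$. If $M=[0,1]$, then $f\mapsto f'$ identifies $\operatorname{Lip}_0(M)$ with $L^\infty[0,1]$, the functional $\delta(x)$ becomes the indicator function of $[0,x]$, and $\mathcal F(M)=L^1[0,1]$.

We compare three properties that $\ell_1$ and $L^1[0,1]$ share. Let $X$ be a Banach space. A series $\sum_n x_n^*$ in $X^*$ is \emph{weakly unconditionally Cauchy} (wuC) if $\sum_n|\langle x,x_n^*\rangle|<\infty$ for every $x\in X$; equivalently, $\sum_n|x^{**}(x_n^*)|<\infty$ for every $x^{**}\in X^{**}$. A bounded set $\Lambda\subset X$ is a \emph{\textup{(V$^*$)}-set} if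
\[
\lim_{n\to\infty}\ \sup_{x\in\Lambda}|\langle x,x_n^*\rangle|=0\qquad\text{for every wuC series }\sum_n x_n^*\text{ in }X^*.
\]
A sequence $(x_n)$ in $X$ is \emph{weakly Cauchy} if $(\langle x_n,x^*\rangle)_n$ converges for every $x^*\in X^*$. The three properties are:
\begin{itemize}
\item[(i)] $X$ has \emph{Pe{\l}czy\'nski's property \textup{(V$^*$)}}: every (V$^*$)-set in $X$ is relatively weakly compact;
\item[(ii)] $X$ is \emph{weakly sequentially complete} (wsc): every weakly Cauchy sequence in $X$ converges weakly;
\item[(iii)] $X$ contains no copy of $c_0$.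
\end{itemize}
A bounded set is a (V$^*$)-set exactly when every operator from $X$ into $\ell_1$ maps it to a relatively compact set (Lemma~\ref{lem:ellone}). So (i) says that every failure of weak compactness in $X$ is detected by an operator into $\ell_1$. For every Banach space (i) $\Rightarrow$ (ii) $\Rightarrow$ (iii), and for general Banach spaces neither implication can be reversed: James space satisfies (iii) but not (ii), and a Bourgain--Delbaen space satisfies (ii) but not (i). The following question is taken from \cite{APQ}.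

\medskip
\noindent\textbf{Question.} \emph{Are any of the properties \textup{(i)}, \textup{(ii)}, \textup{(iii)} equivalent for Lipschitz-free spaces?}
\medskip

The examples above suggest that free spaces resemble $L^1$, and one might guess that a copy of $c_0$ is the only obstruction to (i). This is not the case.

\begin{theorem}\label{thm:james}
There is a compact convex subset $K$ of a Banach space isomorphic to James space $J$ such that $\mathcal F(K)$ contains no copy of $c_0$ but contains a complemented copy of $J$. Consequently $\mathcal F(K)$ is not weakly sequentially complete.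
\end{theorem}

\begin{theorem}\label{thm:glued}
There is a compact geodesic metric space $M$ such that $\mathcal F(M)$ is weakly sequentially complete but fails property \textup{(V$^*$)}.
\end{theorem}

Recall that $M$ is \emph{geodesic} if any two points $x,y$ are the endpoints of an isometric image of $[0,d(x,y)]$; convex subsets of normed spaces are geodesic. Thus (iii) $\not\Rightarrow$ (ii) and (ii) $\not\Rightarrow$ (i) for free spaces over compact geodesic spaces; then (iii) $\not\Rightarrow$ (i) as well, and no two of the three properties are equivalent for Lipschitz-free spaces.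

Both examples are built from one kind of set. A (Schauder) basis $(u_k)$ of $X$, with biorthogonal functionals $u_k^*$ and basis projections $\pi_nx=\sum_{k\le n}u_k^*(x)u_k$, is \emph{monotone} if $\|\pi_n\|\le1$ for all $n$, and \emph{shrinking} if the $u_k^*$ span a dense subspace of $X^*$.

\begin{definition}\label{def:box}
Let $X$ be either finite-dimensional with an arbitrary basis $(u_k)$, or infinite-dimensional with a monotone basis $(u_k)$. Let $\sigma_k>0$ satisfy $\sum_k\sigma_k\|u_k\|<\infty$. The set
\[
K=\Big\{\sum_k s_ku_k:\ 0\le s_k\le\sigma_k\ \text{for all }k\Big\},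
\]
with the metric of $X$ and base point $0$, is called a \emph{box} in $X$. Boxes in $\ell_1$ are taken with respect to the unit vector basis.
\end{definition}

The set in Theorem~\ref{thm:james} is a box, and the theorem is an instance of a general statement.

\begin{theorem}\label{thm:boxes}
Let $X$ be a Banach space with a monotone shrinking basis such that $X^*$ contains no copy of $\ell_1$, and let $K\subset X$ be a box. Then $X$ is isometric to a $1$-complemented subspace of $\mathcal F(K)$, the space $\mathcal F(K)$ contains no copy of $c_0$, and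
\[
\mathcal F(K)\text{ has \textup{(V$^*$)}}\iff\mathcal F(K)\text{ is wsc}\iff X\text{ is reflexive}.
\]
Moreover, $\mathcal F(Q)$ has \textup{(V$^*$)} for every box $Q$ in $\ell_1$ and for every box $Q$ in a finite-dimensional space.
\end{theorem}

The method is as follows. A box carries a product measure, and averaging difference quotients against it places $X$ inside $\mathcal F(K)$ (Lemma~\ref{lem:lifting}). This is how the defects of $J$ enter a free space. The harder half of Theorem~\ref{thm:james} is that the rest of $\mathcal F(K)$, which is much larger than $X$, brings in no copy of $c_0$. For this we identify smooth functions on $K$ with their gradients, which take values in the closed span $E$ of the $u_k^*$, and prove that on a (V$^*$)-set the pairing $\langle m,f\rangle$ is almost dominated by $\int\|\nabla f\|\,d\mu$ for one measure $\mu$ (Proposition~\ref{prop:key}). Compactness properties of $L^2(\mu;E)$ then pass to (V$^*$)-sets: weakly Cauchy subsequences exclude $c_0$ (Section~\ref{sec:czero}), and reflexivity gives (V$^*$) (Section~\ref{sec:vstar}).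 By Theorem~\ref{thm:boxes}, the boxes considered there cannot separate (i) from (ii). In Section~\ref{sec:glued} we therefore start from a box $Q$ in $\ell_1$ and glue to it boxes in the spaces $\ell_\infty^{2^n}$; each piece has a free space with (V$^*$), which is enough to keep weak sequential completeness, but the gluing destroys the operators into $\ell_1$ that detect the copy of $\ell_1$ in $\mathcal F(Q)$.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Free spaces}
We use four elementary facts.
\begin{itemize}
\item[(F1)] $\|\delta(x)-\delta(y)\|=d(x,y)$; the function $d(\cdot,y)-d(0,y)$ gives the lower bound.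
\item[(F2)] If $\phi\colon M\to X$ is a Lipschitz map into a Banach space with $\phi(0)=0$, there is an operator $\bar\phi\colon\mathcal F(M)\to X$ with $\bar\phi\,\delta(x)=\phi(x)$ and $\|\bar\phi\|=\operatorname{Lip}(\phi)$. Indeed, $\langle\sum a_i\phi(x_i),x^*\rangle=\langle\sum a_i\delta(x_i),x^*\circ\phi\rangle\le\operatorname{Lip}(\phi)\|x^*\|\,\|\sum a_i\delta(x_i)\|$.
\item[(F3)] If $0\in N\subset M$, every real Lipschitz function on $N$ extends to $M$ with the same constant (McShane). Hence $\mathcal F(N)$ is isometrically the closed span of $\delta(N)$ in $\mathcal F(M)$, and $(\mathcal F(M)/\mathcal F(N))^*=\{f\in\operatorname{Lip}_0(M):f|_N=0\}$.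
\item[(F4)] A bounded sequence in $\operatorname{Lip}_0(M)$ that converges pointwise converges weak$^*$, because the span of $\delta(M)$ is dense in $\mathcal F(M)$.
\end{itemize}

\subsection*{Banach space facts}
\emph{Schur's theorem}: weakly Cauchy sequences in $\ell_1$ converge in norm. \emph{Mazur's theorem}: if $x_n\to0$ weakly, some convex combinations of the $x_n$ have arbitrarily small norm. \emph{Eberlein--\v Smulian theorem}: a set is relatively weakly compact if and only if each of its sequences has a weakly convergent subsequence. \emph{Rosenthal's $\ell_1$ theorem}: in a space containing no copy of $\ell_1$, every bounded sequence has a weakly Cauchy subsequence. The same conclusion holds when the dual is separable, by a diagonal argument over a countable dense set of functionals. Therefore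
\begin{equation}\label{eq:refl}
\text{a wsc space with separable dual is reflexive,}
\end{equation}
since its unit ball is weakly compact by the Eberlein--\v Smulian theorem.

For a finite Borel measure $\mu$ on a compact metric space $K$ and a Banach space $F$, let $L^2(\mu;F)$ be the space of Bochner measurable $h\colon K\to F$ with $\int\|h\|^2\,d\mu<\infty$. It contains the continuous functions, and $\int\|h\|\,d\mu\le\mu(K)^{1/2}\|h\|_{L^2}$. If $F^*$ has the Radon--Nikod\'ym property, which holds when $F^*$ is separable or reflexive, then $L^2(\mu;F)^*=L^2(\mu;F^*)$ \cite[III.3, IV.1]{DU}. So $L^2(\mu;F)$ has separable dual when $F^*$ is separable, and is reflexive when $F$ is reflexive.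

\subsection*{(V$^*$)-sets and operators into $\ell_1$}

\begin{lemma}\label{lem:ellone}
Let $X$ be a Banach space and $\Lambda\subset X$ a bounded set.
\begin{itemize}
\item[(a)] A series $\sum x_n^*$ in $X^*$ is wuC if and only if $\sup\|\sum_{n\in A}\theta_nx_n^*\|<\infty$, the supremum being over finite sets $A$ and signs $\theta_n=\pm1$. In that case $Tx=(\langle x,x_n^*\rangle)_n$ defines a bounded operator $T\colon X\to\ell_1$.
\item[(b)] $\Lambda$ is a \textup{(V$^*$)}-set if and only if $T(\Lambda)$ is relatively norm compact for every bounded operator $T\colon X\to\ell_1$.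
\item[(c)] If every sequence in $\Lambda$ has a weakly Cauchy subsequence, then $\Lambda$ is a \textup{(V$^*$)}-set.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\sum_n|\langle x,x_n^*\rangle|=\sup_{A,\theta}\langle x,\sum_{n\in A}\theta_nx_n^*\rangle$. If the supremum in (a) is finite, the series is wuC. If the series is wuC, then $T$ is defined on $X$ and bounded by the closed graph theorem, and the supremum equals $\|T\|$.

(b) Every bounded $T\colon X\to\ell_1$ has the form in (a), with $x_n^*$ the $n$-th coordinate of $T$. A bounded subset of $\ell_1$ is relatively compact if and only if its tails are uniformly small. If $T(\Lambda)$ has uniformly small tails, then $\sup_\Lambda|\langle x,x_n^*\rangle|\to0$. If not, there are $\eta>0$, points $x_j\in\Lambda$, disjoint finite sets $I_j$ and signs $\theta_n$ such that $y_j^*=\sum_{n\in I_j}\theta_nx_n^*$ satisfies $\langle x_j,y_j^*\rangle>\eta$. As $\sum_j|\langle x,y_j^*\rangle|\le\|Tx\|$, the series $\sum y_j^*$ is wuC, and $\Lambda$ is not a (V$^*$)-set.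

(c) Operators preserve weakly Cauchy sequences, so by Schur's theorem every sequence in $T(\Lambda)$ has a norm convergent subsequence. Apply (b).
\end{proof}

Taking $T$ to be the identity in (b) shows that $\ell_1$ has (V$^*$). Part (c) gives (i) $\Rightarrow$ (ii): the terms of a weakly Cauchy sequence form a (V$^*$)-set, so under (i) the sequence has a weak cluster point, which is its weak limit. For (ii) $\Rightarrow$ (iii), note that wsc passes to closed subspaces and that $(e_1+\dots+e_n)_n$ is weakly Cauchy in $c_0$ without a weak limit.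

\section{Calculus on a box}\label{sec:boxes}

In Sections~\ref{sec:boxes}--\ref{sec:vstar}, $K$ is a box in $X$ as in Definition~\ref{def:box}, and $E=\overline{\operatorname{span}}\{u_k^*\}\subset X^*$. Put $X_n=\operatorname{span}\{u_k:k\le n\}$. When $\dim X=d<\infty$ we use only indices $n\ge d$, for which $X_n=X$ and $\pi_n$ is the identity. In both cases $\|\pi_n\|\le1$, $\pi_n(K)=K\cap X_n$, and
\begin{equation}\label{eq:tail}
\sup_{x\in K}\|x-\pi_nx\|\le\sum_{k>n}\sigma_k\|u_k\|\longrightarrow0 .
\end{equation}
The map $(s_k)\mapsto\sum s_ku_k$ from $\prod_k[0,\sigma_k]$ onto $K$ is injective and, by uniform convergence of the series, continuous. So $K$ is compact, convex and homeomorphic to the product. Let $\lambda$ be the product of the normalized Lebesgue measures on the intervals $[0,\sigma_k]$, viewed as a probability measure on $K$; it gives positive mass to every nonempty open set. For $x\in K$ and $0\le a\le\sigma_k$, let $x^{k,a}\in K$ be $x$ with its $k$-th coordinate replaced by $a$. Fubini's theorem gives, for $h\in C(K)$,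
\begin{equation}\label{eq:fubini}
\int_K\int_0^{\sigma_k}h(x^{k,a})\,da\,d\lambda(x)=\sigma_k\int_Kh\,d\lambda .
\end{equation}

Let $\mathcal C_n$ be the set of functions on $K$ of the form $f(x)=g(s_1,\dots,s_n)$, where $s_k=u_k^*(x)$ and $g$ is a $C^1$ function on $\mathbb R^n$. Let $\mathcal C=\bigcup_n\mathcal C_n$ and $Y=\{f\in\mathcal C:f(0)=0\}$. The partial derivatives $\partial_kf\in C(K)$ depend only on $f$, and only finitely many are nonzero. The \emph{gradient}
\[
\nabla f(x)=\sum_k\partial_kf(x)\,u_k^*
\]
is a continuous map $K\to E$ with $|\partial_kf|=|\langle u_k,\nabla f\rangle|\le\|u_k\|\,\|\nabla f\|$. The algebra $\mathcal C$ contains the constants and the coordinates, so it is dense in $C(K)$ by the Stone--Weierstrass theorem. If $\varphi\in\mathcal C$ and $f\in Y$, then $\varphi f\in Y$ and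
\begin{equation}\label{eq:leibniz}
\nabla(\varphi f)=\varphi\nabla f+f\nabla\varphi .
\end{equation}

The first lemma lets us replace $\operatorname{Lip}_0(K)$ by $Y$, normed by $\operatorname{Lip}$, and $Y$ by a subspace of the space $C(K,E)$ of continuous $E$-valued functions with the supremum norm. It is the only place where $\|\pi_n\|\le1$ is used.

\begin{lemma}\label{lem:smooth}
\begin{itemize}
\item[(a)] $\operatorname{Lip}(f)=\sup_{x\in K}\|\nabla f(x)\|$ for $f\in\mathcal C$.
\item[(b)] If $f\in\operatorname{Lip}_0(K)$, there are $f_n\in Y$ with $\operatorname{Lip}(f_n)\le\operatorname{Lip}(f)$ and $f_n\to f$ uniformly and weak$^*$.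
\item[(c)] The map $m\mapsto m|_Y$ is an isometry of $\mathcal F(K)$ onto a closed subspace of $Y^*$.
\item[(d)] If $z_r\in Y$ and $\sup_{x\in K}\sum_r\|\nabla z_r(x)\|<\infty$, then $\sum z_r$ is wuC.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x,y\in K$ the chain rule gives $f(x)-f(y)=\int_0^1\langle x-y,\nabla f(y+t(x-y))\rangle\,dt$, which proves ``$\le$''. Conversely, let $f\in\mathcal C_n$ and let $x\in K$ satisfy $0<u_k^*(x)<\sigma_k$ for $k\le n$. If $v\in X_n$, then $x+tv\in K$ for small $t>0$, so $\langle v,\nabla f(x)\rangle=\lim_{t\downarrow0}(f(x+tv)-f(x))/t\le\operatorname{Lip}(f)\|v\|$. For arbitrary $v\in X$, since $\nabla f(x)$ is a combination of $u_1^*,\dots,u_n^*$,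
\[
\langle v,\nabla f(x)\rangle=\langle\pi_nv,\nabla f(x)\rangle\le\operatorname{Lip}(f)\|\pi_nv\|\le\operatorname{Lip}(f)\|v\|.
\]
Such points $x$ are dense in $K$ and $\nabla f$ is continuous.

(b) Let $\operatorname{Lip}(f)\le1$. Extend $f|_{K\cap X_n}$ to a $1$-Lipschitz function $\tilde f_n$ on $X_n$ and convolve it with a smooth probability density supported in the ball of radius $1/n$ of $X_n$. The result $g_n$ is smooth, $1$-Lipschitz, and $|g_n-\tilde f_n|\le1/n$. Put $f_n(x)=g_n(\pi_nx)-g_n(0)$. Then $f_n\in Y$, $\operatorname{Lip}(f_n)\le\|\pi_n\|\le1$, and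
\[
|f_n(x)-f(x)|\le|g_n(\pi_nx)-f(\pi_nx)|+|g_n(0)|+|f(\pi_nx)-f(x)|\le\tfrac2n+\|\pi_nx-x\|.
\]
Use \eqref{eq:tail} and (F4), and scale for the general case.

(c) By (b), $\|m\|$ is the supremum of $\langle m,f\rangle$ over the unit ball of $Y$. The image is complete, hence closed.

(d) By (a), the signed finite sums of the $z_r$ have bounded Lipschitz constants; apply Lemma~\ref{lem:ellone}(a).
\end{proof}

By (F2), the inclusion $K\subset X$ induces a norm-one operator $\beta\colon\mathcal F(K)\to X$ with $\beta\delta(x)=x$. To find a right inverse, note that $v\in X$ acts on smooth functions as the directional derivative $f\mapsto\langle v,\nabla f(x)\rangle$ at any point $x$. This functional is linear in $v$ and of norm at most $\|v\|$ on $Y$. Averaging it over $x$ turns derivatives into differences of values, and so produces an element of $\mathcal F(K)$.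

\begin{lemma}\label{lem:lifting}
There is a linear isometry $R\colon X\to\mathcal F(K)$ with $\beta R=\operatorname{id}_X$, given on the basis by
\[
Ru_k=\frac1{\sigma_k}\int_K\big(\delta(x^{k,\sigma_k})-\delta(x^{k,0})\big)\,d\lambda(x).
\]
Consequently $R\beta$ is a norm-one projection of $\mathcal F(K)$ onto the isometric copy $R(X)$ of $X$.
\end{lemma}

\begin{proof}
The integrand is a continuous map $K\to\mathcal F(K)$ by (F1), so the Bochner integral exists. For $f\in Y$, \eqref{eq:fubini} gives
\[
\langle Ru_k,f\rangle=\frac1{\sigma_k}\int_K\int_0^{\sigma_k}\partial_kf(x^{k,a})\,da\,d\lambda(x)=\int_K\partial_kf\,d\lambda .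
\]
Hence $\langle Rv,f\rangle=\int\langle v,\nabla f\rangle\,d\lambda\le\|v\|\operatorname{Lip}(f)$ for $v$ in the span of the basis, and $\|Rv\|\le\|v\|$ by Lemma~\ref{lem:smooth}(c). Extend $R$ to $X$ by density. Since $x^{k,\sigma_k}-x^{k,0}=\sigma_ku_k$, we have $\beta Ru_k=u_k$, so $\beta R=\operatorname{id}_X$ and $\|v\|=\|\beta Rv\|\le\|Rv\|\le\|v\|$.
\end{proof}

The bound $\|R\|=1$ does not depend on the side lengths $\sigma_k$; this will matter in Section~\ref{sec:glued}. The next lemma controls the error term $f\nabla\varphi$ in \eqref{eq:leibniz}.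

\begin{lemma}\label{lem:small}
Let $f_l\in Y$, $\operatorname{Lip}(f_l)\le1$, and suppose $\int|\partial_kf_l|\,d\lambda\to0$ as $l\to\infty$ for every $k$. Then $f_l\to0$ uniformly. In particular, for every $\eta>0$ there is $\kappa>0$ such that $f\in Y$, $\operatorname{Lip}(f)\le1$ and $\int\|\nabla f\|\,d\lambda<\kappa$ imply $\|f\|_\infty<\eta$.
\end{lemma}

\begin{proof}
By the Arzel\`a--Ascoli theorem it suffices to show that the uniform limit $f$ of any subsequence is $0$. For $a,b\in[0,\sigma_k]$, \eqref{eq:fubini} gives
\[
\int|f_l(x^{k,a})-f_l(x^{k,b})|\,d\lambda(x)\le\int_K\int_0^{\sigma_k}|\partial_kf_l(x^{k,t})|\,dt\,d\lambda(x)=\sigma_k\int|\partial_kf_l|\,d\lambda\to0 .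
\]
So the continuous function $x\mapsto|f(x^{k,a})-f(x^{k,b})|$ has integral $0$ and vanishes identically, because $\lambda$ charges every nonempty open set. Thus $f$ is unchanged when one coordinate is changed. Setting the coordinates of $\pi_nx$ to $0$ one at a time gives $f(\pi_nx)=f(0)=0$, and $f(x)=\lim_nf(\pi_nx)=0$ by \eqref{eq:tail}. The last assertion follows by contradiction, since $|\partial_kf|\le\|u_k\|\,\|\nabla f\|$.
\end{proof}

For $K=[0,1]$, an element $m\in\mathcal F(K)$ is a function $h\in L^1[0,1]$, and $|\langle m,f\rangle|\le\int|f'|\,|h|\,d\lambda$. In general a measure takes the place of $|h|\,d\lambda$.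

\begin{lemma}\label{lem:measure}
For every $m\in\mathcal F(K)$ there is a positive Borel measure $\nu_m$ on $K$ with $\nu_m(K)\le\|m\|$ and $|\langle m,f\rangle|\le\int\|\nabla f\|\,d\nu_m$ for all $f\in Y$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:smooth}(a), $\nabla$ embeds $Y$ isometrically in $C(K,E)$. By the Hahn--Banach theorem there is $\Phi\in C(K,E)^*$ with $\|\Phi\|\le\|m\|$ and $\Phi(\nabla f)=\langle m,f\rangle$ for $f\in Y$. For $0\le\varphi\in C(K)$ put
\[
p(\varphi)=\sup\{\Phi(h):h\in C(K,E),\ \|h(x)\|\le\varphi(x)\text{ for all }x\}\in[0,\|\Phi\|\,\|\varphi\|_\infty].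
\]
Scaling $h$ shows $p(t\varphi)=tp(\varphi)$ for $t\ge0$. If $\|h_i\|\le\varphi_i$, then $\|h_1+h_2\|\le\varphi_1+\varphi_2$, so $p(\varphi_1+\varphi_2)\ge p(\varphi_1)+p(\varphi_2)$. Conversely, if $\|h\|\le\varphi_1+\varphi_2$, let $h_i=\frac{\varphi_i}{\varphi_1+\varphi_2}h$ where $\varphi_1+\varphi_2>0$ and $h_i=0$ elsewhere. Then $h=h_1+h_2$ and $\|h_i\|\le\varphi_i$, and this bound gives continuity of $h_i$ at the zeros of $\varphi_1+\varphi_2$. So $p$ is additive and extends to a positive linear functional on $C(K)$ by $p(\varphi_1-\varphi_2)=p(\varphi_1)-p(\varphi_2)$. The Riesz representation theorem gives $\nu_m$, of mass $p(1)=\|\Phi\|$, and $|\Phi(h)|\le p(\|h(\cdot)\|)$ by testing with $\pm h$.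
\end{proof}

We fix one such measure $\nu_m$ for each $m$.

\section{One measure for a (V$^*$)-set}\label{sec:key}

For finitely many elements $m$, the sum of the measures $\nu_m$ dominates all of them. For a (V$^*$)-set one measure still suffices, up to a small error.

\begin{proposition}\label{prop:key}
Let $K$ be a box and $\Lambda\subset\mathcal F(K)$ a \textup{(V$^*$)}-set. For every $\varepsilon>0$ there is a finite positive Borel measure $\mu$ on $K$ such that
\begin{equation}\label{eq:key}
|\langle m,f\rangle|\le\int\|\nabla f\|\,d\mu+\varepsilon\operatorname{Lip}(f)\qquad(m\in\Lambda,\ f\in Y).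
\end{equation}
\end{proposition}

For $K=[0,1]$ and a uniformly integrable $\Lambda\subset L^1[0,1]$, the estimate holds with $\mu=A\lambda$, where $A$ is such that $\int_{\{|h|>A\}}|h|\,d\lambda\le\varepsilon$ for all $h\in\Lambda$. The following example shows how a failure of \eqref{eq:key} produces a wuC series, and where care is needed.

\begin{example}\label{ex:interval}
Let $K=[0,1]$ and $m_r=2^r\delta(2^{-r})$, so that $\langle m_r,f\rangle=2^r\int_0^{2^{-r}}f'\,d\lambda$ and we may take $\nu_{m_r}=2^r\lambda|_{[0,2^{-r}]}$. For $\Lambda=\{m_r:r\ge1\}$ and $\varepsilon<1$ the estimate \eqref{eq:key} fails for every $\mu$: a $C^1$ function $f$ with $0\le f'\le1$ and $f'$ supported in $(0,2^{-r})$ can have $\langle m_r,f\rangle$ as close to $1$ as we like, while $\int|f'|\,d\mu\le\mu((0,2^{-r}))\to0$.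

So $\Lambda$ should not be a (V$^*$)-set. The obvious witnesses $f_r(x)=\min(x,2^{-r})$ satisfy $\langle m_r,f_r\rangle=1$ and $\int|f_r'|\,d\lambda\to0$, but $\operatorname{Lip}(f_1+\dots+f_n)=n$, so $\sum f_r$ is not wuC. To repair this one would cut off $f_r'$ on the set where the earlier derivatives are large. But $f_1'=1$ on $[0,1/2)$, where all the measures $\nu_{m_r}$ live, and nothing would remain. The reason is that $\nu_{m_r}$ converges weak$^*$ to the point mass $\nu$ at $0$, and $f_1'$ is not small with respect to $\nu$. Good witnesses have derivatives that vanish near $0$: for $z_r(x)=\lambda([0,x]\cap[2^{-r-1},2^{-r}])$ we get $\langle m_r,z_r\rangle=\frac12$, the measure $\nu_{m_r}$ does not see $z_j'$ for $j<r$, and all signed sums of the $z_r$ are $1$-Lipschitz.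
\end{example}

The proof, which follows Bourgain's method for rich subspaces, has to deal with two difficulties. The first is the one in the example: the gradients chosen early must be small for the measures $\nu_{m_r}$ chosen later. We resolve it by fixing in advance a measure $\nu$ at which the $\nu_{m_r}$ can be made to cluster. The second does not appear on an interval, where every bounded function is a derivative: in a box, a cut-off gradient $\varphi\nabla f$ need not be a gradient. We cut off $f$ instead, and the error $f\nabla\varphi$ in \eqref{eq:leibniz} is small by Lemma~\ref{lem:small}.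

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $D>0$ bound $\|m\|$ on $\Lambda$, and suppose that the statement fails for some $\varepsilon>0$. Call $(m,f)\in\Lambda\times Y$ a \emph{bad pair} if $\operatorname{Lip}(f)=1$ and $\langle m,f\rangle>\varepsilon$.

\emph{Step 1: for every finite positive measure $\mu_0$ and every $\kappa>0$ there is a bad pair with $\int\|\nabla f\|\,d\mu_0<\kappa$.} Since \eqref{eq:key} fails for $\mu=(D/\kappa)\mu_0$, there are $m\in\Lambda$ and $f\in Y$, necessarily $f\neq0$, violating it. Normalize $f$ so that $\operatorname{Lip}(f)=1$ and $\langle m,f\rangle>0$. Then $D\ge\langle m,f\rangle>(D/\kappa)\int\|\nabla f\|\,d\mu_0+\varepsilon$.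

\emph{Step 2: the limit measure.} Let $\mathcal M$ be the weak$^*$ compact set of positive measures on $K$ of mass at most $D$; it contains $\nu_m$ for $m\in\Lambda$. We claim that there is $\nu\in\mathcal M$ such that
\begin{quote}
for every $\kappa>0$ and every weak$^*$ open $U\ni\nu$ there is a bad pair $(m,f)$ with $\int\|\nabla f\|\,d(\lambda+\nu)<\kappa$ and $\nu_m\in U$.
\end{quote}
Otherwise each $\nu\in\mathcal M$ has an open $U_\nu\ni\nu$ and a $\kappa_\nu>0$ admitting no such pair. Cover $\mathcal M$ by $U_{\nu_1},\dots,U_{\nu_n}$ and apply Step 1 with $\mu_0=\lambda+\sum_i\nu_i$ and $\kappa=\min_i\kappa_{\nu_i}$. The bad pair obtained has $\nu_m\in U_{\nu_i}$ for some $i$ and $\int\|\nabla f\|\,d(\lambda+\nu_i)<\kappa_{\nu_i}$, a contradiction.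

\emph{Step 3: the construction.} Let $\gamma=\min(1,\varepsilon/(8D))$. We choose bad pairs $(m_r,f_r)$ inductively and write $a_j=\|\nabla f_j(\cdot)\|\in C(K)$, so that $0\le a_j\le1$. Given the pairs with $j<r$, put $\psi_r=\prod_{j<r}(1-a_j)$, with $\psi_1=1$; this is the room left by the earlier gradients. Pick $\varphi_r\in\mathcal C$ with $\|\varphi_r-\psi_r\|_\infty\le2^{-r}\gamma$. By Step 2 and Lemma~\ref{lem:small} there is a bad pair $(m_r,f_r)$ with
\begin{gather}
\int a_r\,d\nu\le2^{-r}\frac\varepsilon8,\qquad\|f_r\|_\infty\operatorname{Lip}(\varphi_r)\le2^{-r}\gamma,\label{eq:choice1}\\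
\int\sum_{j<r}a_j\,d\nu_{m_r}\le\int\sum_{j<r}a_j\,d\nu+\frac\varepsilon8 .\label{eq:choice2}
\end{gather}
The conditions \eqref{eq:choice1} hold when $\kappa$ is small, and \eqref{eq:choice2} holds on a weak$^*$ open neighborhood of $\nu$ because $\sum_{j<r}a_j$ is continuous. Let $z_r=\varphi_rf_r\in Y$.

\emph{Step 4: $\sum z_r$ is wuC.} By \eqref{eq:leibniz} and \eqref{eq:choice1}, $\|\nabla z_r\|\le(\psi_r+2^{-r}\gamma)a_r+2^{-r}\gamma\le\psi_ra_r+2^{1-r}$. Since $\psi_ra_r=\psi_r-\psi_{r+1}$, the sum telescopes: $\sum_r\psi_ra_r\le1$. Thus $\sum_r\|\nabla z_r\|\le3$ on $K$, and Lemma~\ref{lem:smooth}(d) applies.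

\emph{Step 5: $m_r$ still sees $z_r$.} We have $\nabla(f_r-z_r)=(1-\varphi_r)\nabla f_r-f_r\nabla\varphi_r$, so $\|\nabla(f_r-z_r)\|\le(1-\psi_r)+2^{1-r}\gamma$. Also $1-\psi_r=\sum_{j<r}\psi_ja_j\le\sum_{j<r}a_j$. By Lemma~\ref{lem:measure}, \eqref{eq:choice2} and \eqref{eq:choice1},
\[
|\langle m_r,f_r-z_r\rangle|\le\int\sum_{j<r}a_j\,d\nu_{m_r}+2^{1-r}\gamma D\le\Big(\sum_{j<r}2^{-j}\frac\varepsilon8+\frac\varepsilon8\Big)+\frac\varepsilon8\le\frac{3\varepsilon}8 .
\]
Hence $\langle m_r,z_r\rangle>5\varepsilon/8$ for all $r$, and $\Lambda$ is not a (V$^*$)-set, a contradiction.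
\end{proof}

\section{Boxes whose free space contains no $c_0$}\label{sec:czero}

\begin{proposition}\label{prop:czero}
If $E^*$ is separable, or more generally if $E$ contains no copy of $\ell_1$, then $\mathcal F(K)$ contains no copy of $c_0$.
\end{proposition}

Some hypothesis on $E$ is needed: for $X=c_0$ with the unit vector basis, $E=\ell_1$ and $\mathcal F(K)$ contains $c_0$ by Lemma~\ref{lem:lifting}. The hypothesis enters only through the following property, for finite measures $\mu$ on $K$:
\begin{equation}\label{eq:wc}
\text{every bounded sequence in $L^2(\mu;E)$ has a weakly Cauchy subsequence.}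
\end{equation}
If $E^*$ is separable, \eqref{eq:wc} holds because $L^2(\mu;E)$ has separable dual. If $E$ contains no copy of $\ell_1$, then neither does $L^2(\mu;E)$, by a theorem of Pisier \cite{Pisier}, and \eqref{eq:wc} follows from Rosenthal's theorem. Theorem~\ref{thm:james} needs only the first case.

The idea is this. A $c_0$-basis $(m_l)$ has the special feature that its finite sums stay bounded, so one element $m$ of a fixed (V$^*$)-set can pair nontrivially with many biorthogonal functions at once, hence with their convex combinations. By \eqref{eq:wc} and Mazur's theorem, such a combination can be made invisible to the measure $\mu$ of Proposition~\ref{prop:key}.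

\begin{proof}[Proof of Proposition~\ref{prop:czero}]
Suppose that $(m_l)\subset\mathcal F(K)$ and $c,C>0$ satisfy $c\max|a_l|\le\|\sum a_lm_l\|\le C\max|a_l|$ for all finitely supported scalars $(a_l)$. Let $G=1/c$. The coordinate functionals on the span of $(m_l)$ have norm at most $G$, so by the Hahn--Banach theorem there are $g_l\in\operatorname{Lip}_0(K)$ with $\operatorname{Lip}(g_l)\le G$, $\langle m_l,g_l\rangle=1$ and $\langle m_{l'},g_l\rangle=0$ for $l'\ne l$. Choosing $a_l=\pm1$ shows $\sum_l|\langle m_l,f\rangle|\le C\operatorname{Lip}(f)$ for all $f\in\operatorname{Lip}_0(K)$.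

\emph{Smooth, almost biorthogonal functions.} The $g_l$ need not lie in $Y$, and approximation preserves only finitely many of the biorthogonality relations, so we pass to a subsequence. Put $L_0=0$. Given $L_{t-1}$, let $l_t=L_{t-1}+1$. By Lemma~\ref{lem:smooth}(b) applied to $g_{l_t}$ there is $y_t\in Y$ with $\operatorname{Lip}(y_t)\le G$, $\langle m_{l_t},y_t\rangle\ge\frac78$ and $\sum_{l\le L_{t-1}}|\langle m_l,y_t\rangle|\le\frac1{16}$. Then choose $L_t\ge l_t$ with $\sum_{l>L_t}|\langle m_l,y_t\rangle|\le\frac1{16}$. For $r<t$ we have $l_r\le L_{t-1}$, and for $r>t$ we have $l_r>L_t$. Writing $w_t=m_{l_t}$, we obtain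
\begin{equation}\label{eq:biorth}
\langle w_t,y_t\rangle\ge\tfrac78,\qquad\sum_{r\ne t}|\langle w_r,y_t\rangle|\le\tfrac18,
\end{equation}
and \eqref{eq:biorth} persists for every subsequence of the pairs $(w_t,y_t)$.

\emph{The \textup{(V$^*$)}-set.} Let $\Lambda=\{\sum_{t\in A}w_t:A\text{ finite}\}$. It is a bounded subset of a copy of $c_0$, whose dual is separable, so every sequence in $\Lambda$ has a weakly Cauchy subsequence. By Lemma~\ref{lem:ellone}(c), $\Lambda$ is a (V$^*$)-set in $\mathcal F(K)$. Let $\mu$ be given by Proposition~\ref{prop:key} for $\Lambda$ and $\varepsilon=1/(16G)$.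

\emph{The contradiction.} The sequence $(\nabla y_t)$ is bounded in $L^2(\mu;E)$. By \eqref{eq:wc}, after passing to a subsequence of the pairs and relabeling, it is weakly Cauchy. Then $d_s=y_{2s}-y_{2s+1}$ satisfies $\nabla d_s\to0$ weakly in $L^2(\mu;E)$. By Mazur's theorem some convex combination $v=\sum_{s\le p}c_sd_s$ has $\int\|\nabla v\|\,d\mu\le\mu(K)^{1/2}\|\nabla v\|_{L^2}<\frac18$, and $\operatorname{Lip}(v)\le2G$. Let $m=\sum_{s\le p}w_{2s}\in\Lambda$. For $s\le p$, \eqref{eq:biorth} gives $\langle m,y_{2s}\rangle\ge\frac78-\frac18$, and $|\langle m,y_{2s+1}\rangle|\le\frac18$ because $w_{2s+1}$ is not a summand of $m$. So $\langle m,d_s\rangle\ge\frac58$ for each $s\le p$, and $\langle m,v\rangle\ge\frac58$. But \eqref{eq:key} gives $\langle m,v\rangle<\frac18+\frac{2G}{16G}=\frac14$.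
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:james}]
James space $J$ has a shrinking basis, is not reflexive, and $\dim J^{**}/J=1$ \cite{James}. The basis projections are uniformly bounded, so $\sup_n\|\pi_nx\|$ is an equivalent norm on $J$. The basis is monotone for it, since $\pi_n\pi_{n'}=\pi_{\min(n,n')}$, and it remains shrinking. Let $X$ be $J$ with this norm and let $K\subset X$ be any box. Then $E=X^*$, and $E^*=X^{**}$ is separable because $X$ is separable and has codimension one in it. By Proposition~\ref{prop:czero}, $\mathcal F(K)$ contains no copy of $c_0$, and by Lemma~\ref{lem:lifting} it contains a complemented copy of $X$, which is isomorphic to $J$. If $\mathcal F(K)$ were wsc, so would be $X$. As $X^*=E$ is separable, $X$ would be reflexive by \eqref{eq:refl}, which is false.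
\end{proof}

\section{Boxes whose free space has (V$^*$)}\label{sec:vstar}

An estimate such as \eqref{eq:key} yields weak compactness once the main term is the norm of an operator into a reflexive space. We use Grothendieck's lemma \cite[Ch.~XIII, Lemma~2]{Diestel}: a subset $\Lambda$ of a Banach space $Z$ is relatively weakly compact if for every $\varepsilon>0$ there is a weakly compact $W_\varepsilon\subset Z$ with $\Lambda\subset W_\varepsilon+\varepsilon B_Z$, where $B_Z$ is the closed unit ball.

\begin{lemma}\label{lem:reduction}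
Let $\Lambda\subset\mathcal F(K)$. Suppose that for every $\varepsilon>0$ there are a reflexive space $H$ and a bounded operator $T\colon Y\to H$ with $|\langle m,f\rangle|\le\|Tf\|+\varepsilon\operatorname{Lip}(f)$ for $m\in\Lambda$, $f\in Y$. Then $\Lambda$ is relatively weakly compact in $\mathcal F(K)$.
\end{lemma}

\begin{proof}
Fix $\varepsilon$, $H$, $T$ and $m\in\Lambda$. The functional $(f,f)\mapsto\langle m,f\rangle$ on the diagonal of $Y\times Y$ is dominated by the seminorm $(f_1,f_2)\mapsto\|Tf_1\|+\varepsilon\operatorname{Lip}(f_2)$. A dominated extension has the form $\xi_1(f_1)+\xi_2(f_2)$ with $|\xi_1(f)|\le\|Tf\|$ and $\|\xi_2\|_{Y^*}\le\varepsilon$, and $m|_Y=\xi_1+\xi_2$. The functional $Tf\mapsto\xi_1(f)$ is well defined on $T(Y)$, has norm at most $1$ and extends to $H$, so $\xi_1\in T^*(B_{H^*})$. This set is weakly compact in $Y^*$, as the image of the weakly compact ball $B_{H^*}$. By Grothendieck's lemma $\Lambda$ is relatively weakly compact in $Y^*$, hence in the closed subspace $\mathcal F(K)$ (Lemma~\ref{lem:smooth}(c)).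
\end{proof}

\begin{proposition}\label{prop:vstar}
The space $\mathcal F(K)$ has \textup{(V$^*$)}, and hence is wsc, if
\begin{itemize}
\item[(a)] $E$ is reflexive (for example, $\dim X<\infty$), or
\item[(b)] $X=\ell_1$ with its unit vector basis $(e_k)$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of \textup{(a)}]
Let $\Lambda$ be a (V$^*$)-set, $\varepsilon>0$, and $\mu$ as in Proposition~\ref{prop:key}. Apply Lemma~\ref{lem:reduction} with the reflexive space $H=L^2(\mu;E)$ and $Tf=\mu(K)^{1/2}\nabla f$.
\end{proof}

In case (b), $E=c_0$ and $\|\nabla f(x)\|=\max_k|\partial_kf(x)|$. This $E$ is not reflexive, so we improve \eqref{eq:key} to an estimate that involves finitely many partial derivatives. It can fail only if the gradients of the witnesses escape to later and later coordinates. The model is the sequence of coordinate functions $f_k(x)=s_k$: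
\begin{equation}\label{eq:coord}
\langle Re_k,f_k\rangle=\int\partial_kf_k\,d\lambda=1,\qquad\operatorname{Lip}\Big(\sum_{k\in A}\theta_kf_k\Big)=1 .
\end{equation}
Here $\|\nabla f_k\|=1$ everywhere, so the cut-off $\psi_r$ of Section~\ref{sec:key} would vanish for $r\ge2$. No cut-off is needed, however, because the gradients occupy different coordinates and the norm of $c_0$ is a maximum. The cut-off must therefore measure the accumulated gradients coordinate by coordinate, and act only when they exceed a fixed level.

\begin{proof}[Proof of \textup{(b)}]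
Let $\Lambda$ be a (V$^*$)-set bounded by $D>0$. We claim that for every $\varepsilon>0$ there are $N$ and a finite positive measure $\mu'$ on $K$ with
\begin{equation}\label{eq:finite}
|\langle m,f\rangle|\le\int\max_{k\le N}|\partial_kf|\,d\mu'+\varepsilon\operatorname{Lip}(f)\qquad(m\in\Lambda,\ f\in Y).
\end{equation}
Then Lemma~\ref{lem:reduction} applies with $H=L^2(\mu';\ell_\infty^N)$ and $Tf=\mu'(K)^{1/2}(\partial_kf)_{k\le N}$.

Suppose that the claim fails for $\varepsilon$. Let $\mu_1$ be given by Proposition~\ref{prop:key} for $\Lambda$ and $\varepsilon/8$, and let $\mu=\mu_1+\lambda$. For each $N$, the failure of \eqref{eq:finite} with $\mu'=ND\mu$ gives, after normalization, $g_N\in Y$ and $m^{(N)}\in\Lambda$ with $\operatorname{Lip}(g_N)=1$ and $D\ge\langle m^{(N)},g_N\rangle>ND\int\max_{k\le N}|\partial_kg_N|\,d\mu+\varepsilon$. Thus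
\begin{equation}\label{eq:gN}
\langle m^{(N)},g_N\rangle>\varepsilon,\qquad\int\max_{k\le N}|\partial_kg_N|\,d\mu<\frac1N .
\end{equation}
Since $\mu\ge\lambda$, Lemma~\ref{lem:small} shows that $g_N\to0$ uniformly.

\emph{The construction.} Let $\chi\colon[0,\infty)\to[0,1]$ be continuous with $\chi=1$ on $[0,4]$ and $\chi=0$ on $[5,\infty)$. We choose $\varphi_r\in\mathcal C$ and integers $0=N_0<N_1<N_2<\cdots$, and put $f_r=g_{N_r}$, $m_r=m^{(N_r)}$, $z_r=\varphi_rf_r\in Y$. Given these objects for $l<r$, let
\[
S_{r-1}(x)=\max_k\sum_{l<r}|\partial_kz_l(x)|,\qquad S_0=0,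
\]
a continuous function since only finitely many $k$ contribute. Pick $\varphi_r\in\mathcal C$ with $\|\varphi_r-\chi(S_{r-1})\|_\infty\le2^{-r}$. Then pick $N_r>N_{r-1}$ so large that
\[
f_l\in\mathcal C_{N_r}\ \ (l<r),\qquad N_r\ge4^{r+1}/\varepsilon,\qquad\|g_{N_r}\|_\infty\operatorname{Lip}(\varphi_r)\le2^{-r}.
\]
By \eqref{eq:leibniz}, and since $|\partial_kf_r|\le1$ and $|\partial_k\varphi_r|\le\operatorname{Lip}(\varphi_r)$,
\begin{equation}\label{eq:zr}
|\partial_kz_r|\le\chi(S_{r-1})\,|\partial_kf_r|+2^{1-r},\qquad\|\nabla(f_r-z_r)\|\le1-\chi(S_{r-1})+2^{1-r}.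
\end{equation}

\emph{The series $\sum z_r$ is wuC.} By \eqref{eq:zr}, $S_r\le S_{r-1}+\chi(S_{r-1})+2^{1-r}$. At a point where $S_{r-1}<5$ this gives $S_r\le6+2^{1-r}$, and where $S_{r-1}\ge5$ it gives $S_r\le S_{r-1}+2^{1-r}$. By induction $S_r\le6+\sum_{l\le r}2^{1-l}\le8$. Hence every partial derivative of a finite signed sum of the $z_r$ is bounded by $8$, so these sums are $8$-Lipschitz by Lemma~\ref{lem:smooth}(a), and Lemma~\ref{lem:ellone}(a) applies.

\emph{The cut-off is rarely active.} Let $B_l=\{x\in K:\max_{k\le N_l}|\partial_kf_l(x)|>2^{-l}\}$. By \eqref{eq:gN} and Chebyshev's inequality, $\mu(B_l)\le2^l/N_l\le2^{-l-2}\varepsilon$, so $B=\bigcup_lB_l$ has $\mu_1(B)\le\varepsilon/4$. Let $x\notin B$, and fix $k$. For each $l$ there are three cases. If $k\le N_l$, then $|\partial_kf_l(x)|\le2^{-l}$. If $k>N_{l+1}$, then $\partial_kf_l=0$ because $f_l\in\mathcal C_{N_{l+1}}$. The case $N_l<k\le N_{l+1}$ occurs for at most one $l$, and there $|\partial_kf_l(x)|\le1$. With \eqref{eq:zr},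
\[
\sum_{l<r}|\partial_kz_l(x)|\le1+\sum_l2^{-l}+\sum_l2^{1-l}=4 .
\]
So $S_{r-1}(x)\le4$ and $\chi(S_{r-1}(x))=1$ for all $r$ and all $x\notin B$.

\emph{The pairing.} By \eqref{eq:zr}, $\operatorname{Lip}(f_r-z_r)\le2$ and $\|\nabla(f_r-z_r)\|\le\mathbf 1_B+2^{1-r}$. The choice of $\mu_1$ gives
\[
|\langle m_r,f_r-z_r\rangle|\le\mu_1(B)+2^{1-r}\mu_1(K)+2\cdot\frac\varepsilon8\le\frac\varepsilon2+2^{1-r}\mu_1(K).
\]
With \eqref{eq:gN}, $\langle m_r,z_r\rangle\ge\varepsilon/4$ for large $r$, which contradicts the assumption that $\Lambda$ is a (V$^*$)-set.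
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:boxes}]
The basis is shrinking, so $E=X^*$, and $X^*$ is separable. Lemma~\ref{lem:lifting} gives the $1$-complemented isometric copy of $X$, and Proposition~\ref{prop:czero} excludes $c_0$, since $E$ contains no copy of $\ell_1$. If $X$ is reflexive, then so is $E$, and $\mathcal F(K)$ has (V$^*$) by Proposition~\ref{prop:vstar}(a). Property (V$^*$) implies wsc. If $\mathcal F(K)$ is wsc, then so is its subspace $X$, and $X$ is reflexive by \eqref{eq:refl}. The last assertion is contained in Proposition~\ref{prop:vstar}.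
\end{proof}

\section{A weakly sequentially complete free space without (V$^*$)}\label{sec:glued}

Let $Q=\{\sum s_ke_k:0\le s_k\le\sigma_k\}$ be a box in $\ell_1$, let $R\colon\ell_1\to\mathcal F(Q)$ be the isometry of Lemma~\ref{lem:lifting}, and put $x_k=Re_k$. The set $\{x_k\}$ is a copy of the unit vector basis of $\ell_1$, and in $\mathcal F(Q)$ the wuC series of coordinate functions \eqref{eq:coord} prevents it from being a (V$^*$)-set. We enlarge $Q$ to a space $M$ on which no wuC series does this. Each signed sum of coordinate functions extends to a $1$-Lipschitz function on $M$ by (F3); what has to be made impossible is to extend the functions one by one with all signed sums under control.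

\subsection*{The linear obstruction}
We use Khinchine's inequality: if $\theta_1,\dots,\theta_p$ are independent uniform random signs and $a_i\in\mathbb R$, then $\mathbb E_\theta|\sum\theta_ia_i|\ge\frac1{\sqrt2}(\sum a_i^2)^{1/2}$.

\begin{lemma}\label{lem:khin}
Let $G$ be a finite set and $\alpha_1,\dots,\alpha_p\in\ell_1(G)$. If $\|\alpha_i\|_1\ge\eta>0$ for all $i$ and $\|\sum_i\theta_i\alpha_i\|_1\le C$ for all signs, then $p\le2C^2/\eta^2$.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz and Khinchine inequalities,
\[
p\eta\le\sum_{\omega\in G}\sum_{i\le p}|\alpha_i(\omega)|\le\sqrt p\sum_\omega\Big(\sum_i\alpha_i(\omega)^2\Big)^{1/2}\le\sqrt{2p}\ \mathbb E_\theta\sum_\omega\Big|\sum_i\theta_i\alpha_i(\omega)\Big|\le\sqrt{2p}\,C.\qedhere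
\]
\end{proof}

Let $G_n=\{-1,1\}^n$ and $Z_n=\ell_\infty(G_n)$, so $Z_n^*=\ell_1(G_n)$. The coordinate functions $r_1,\dots,r_n\in Z_n$ satisfy $\|\sum a_kr_k\|_\infty=\sum|a_k|$, as one sees by evaluating at the point of $G_n$ with the signs of the $a_k$. They span an isometric copy of $\ell_1^n$, on which the signed sums of the coordinate functionals have norm $1$. By Lemma~\ref{lem:khin} with $\eta=1$, any extensions of these $n$ functionals to $Z_n$ have a signed sum of norm at least $\sqrt{n/2}$. We transfer this obstruction to $Q$ by thickening its $n$-dimensional faces inside $Z_n$.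

\subsection*{The space $M$}
Let $Q_n=\{\sum s_ke_k\in Q:s_k=0\text{ for }k>n\}$. Complete $r_1,\dots,r_n$ to a basis $r_1,\dots,r_n,v^n_1,\dots,v^n_{q_n}$ of $Z_n$ with $\|v_i^n\|=1$, where $q_n=2^n-n\ge1$. With $\tau_n=2^{-n}/q_n$, let
\[
L_n=\Big\{\sum_{k\le n}s_kr_k+\sum_{i\le q_n}t_iv_i^n:\ 0\le s_k\le\sigma_k,\ 0\le t_i\le\tau_n\Big\}\subset Z_n,
\]
a box in a finite-dimensional space. Its face $\{t=0\}$ is isometric to $Q_n$ via $\sum s_kr_k\leftrightarrow\sum s_ke_k$, and we identify the two. Let $P_n\colon Z_n\to Z_n$ be the linear projection that deletes the $t$-coordinates. It maps $L_n$ onto $Q_n$, fixes $Q_n$, and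
\begin{equation}\label{eq:thin}
\|y-P_ny\|\le q_n\tau_n=2^{-n}\qquad(y\in L_n).
\end{equation}

We recall how two metric spaces are glued (cf.\ \cite[I.5.24]{BH}). Let $S$ and $T$ be metric spaces such that $A=S\cap T$ is nonempty and compact and $d_S=d_T$ on $A$. On $S\cup T$ keep $d_S$ and $d_T$, and put $d(x,y)=\min_{z\in A}(d_S(x,z)+d_T(z,y))$ for $x\in S$, $y\in T$. If $y\in A$, the minimum equals $d_S(x,y)$ by the triangle inequality in $S$, and symmetrically if $x\in A$, so the definition is consistent. If $d(x,y)=0$, then $x=z=y$ for the minimizer $z$. By symmetry in $S$ and $T$, the triangle inequality has to be checked for $x,x'\in S$ and $y\in T$. With $z,z'$ minimizers for $(x,y)$ and $(x',y)$,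
\begin{gather*}
d(x,y)\le d_S(x,x')+d_S(x',z')+d_T(z',y)=d(x,x')+d(x',y),\\
d(x,x')\le d_S(x,z)+d_T(z,z')+d_S(z',x')\le d(x,y)+d(y,x').
\end{gather*}

Regard the sets $Q$ and $L_n\setminus Q_n$ ($n\ge1$) as pairwise disjoint. Let $M_0=Q$, let $M_n$ be $M_{n-1}$ and $L_n$ glued along $Q_n$, and let $M=\bigcup_nM_n$, with base point $0\in Q_1$, which lies in every piece. The metric $d$ of $M$ extends those of $Q$ and the $L_n$, and unwinding the definition gives
\begin{align}
d(x,y)&=\min_{z\in Q_n}\big(d(x,z)+d(z,y)\big)&&(x\in L_n,\ y\in Q),\label{eq:d1}\\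
d(x,y)&=\min_{z\in Q_n,\,z'\in Q_{n'}}\big(d(x,z)+d(z,z')+d(z',y)\big)&&(x\in L_n,\ y\in L_{n'},\ n\ne n').\label{eq:d2}
\end{align}
The space $M$ is geodesic. Two points of one piece are joined by a segment. In \eqref{eq:d2}, the segments $[x,z]\subset L_n$, $[z,z']\subset Q$, $[z',y]\subset L_{n'}$ through minimizers form a $1$-Lipschitz path $[0,d(x,y)]\to M$ from $x$ to $y$, and such a path is an isometry; in \eqref{eq:d1} use the two segments $[x,z]$ and $[z,y]$. The space $M$ is compact: a sequence either has infinitely many terms in one of the compact pieces, or has a subsequence $y_j\in L_{n_j}$ with $n_j\to\infty$, and then $y_j$ and $P_{n_j}y_j\in Q$ have the same cluster points by \eqref{eq:thin}. By (F3), $\mathcal F(Q)$ and $\mathcal F(L_n)$ are closed subspaces of $\mathcal F(M)$.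

\subsection*{$\mathcal F(M)$ is weakly sequentially complete}
Weak sequential completeness survives two operations that describe $\mathcal F(M)$ in terms of its pieces.

\begin{lemma}\label{lem:wsc}
\begin{itemize}
\item[(a)] If $W$ is a closed subspace of $Z$ and both $W$ and $Z/W$ are wsc, then $Z$ is wsc.
\item[(b)] An $\ell_1$-sum $(\bigoplus_nW_n)_1$ of wsc spaces is wsc.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $q\colon Z\to Z/W$ be the quotient map and $(z_j)$ a weakly Cauchy sequence, with weak$^*$ limit $z^{**}\in Z^{**}$. Then $qz_j\to qz$ weakly for some $z\in Z$; subtracting $z$, we assume $qz_j\to0$ weakly. By Mazur's theorem there are convex combinations $y_i$ of $\{z_j:j\ge i\}$ with $\|qy_i\|<1/i$, and then $w_i\in W$ with $\|y_i-w_i\|<1/i$. Both $(y_i)$ and $(w_i)$ converge weak$^*$ to $z^{**}$. Functionals on $W$ extend to $Z$, so $(w_i)$ is weakly Cauchy in $W$ and has a weak limit $w\in W$. Thus $z^{**}=w$, and $z_j\to w$ weakly.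

(b) Let $(z_j)$ be weakly Cauchy, hence bounded, with coordinates $z_j^{(n)}\in W_n$. For each $n$ there is a weak limit $z^{(n)}\in W_n$ of $(z_j^{(n)})_j$. By weak lower semicontinuity of the norms, $\sum_{n\le N}\|z^{(n)}\|\le\sup_j\|z_j\|$ for all $N$, so $z=(z^{(n)})$ lies in the sum. A functional on the sum is a bounded sequence $g=(g_n)$ with $g_n\in W_n^*$. The operator $(w_n)\mapsto(g_n(w_n))_n$ into $\ell_1$ maps $(z_j-z)$ to a weakly Cauchy sequence, which converges in norm by Schur's theorem. Its coordinates tend to $0$, so the limit is $0$, and $g(z_j-z)=\sum_ng_n(z_j^{(n)}-z^{(n)})\to0$.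
\end{proof}

The spaces $\mathcal F(Q)$ and $\mathcal F(L_n)$ are wsc by Proposition~\ref{prop:vstar}. By (F2), the Lipschitz map $\delta\circ P_n|_{L_n}$ induces a bounded projection of $\mathcal F(L_n)$ onto $\mathcal F(Q_n)$. Hence $W_n=\mathcal F(L_n)/\mathcal F(Q_n)$ is isomorphic to the kernel of this projection, a closed subspace of $\mathcal F(L_n)$, and is wsc. No bound uniform in $n$ is needed here, and none is available: the obstruction above, applied to the coordinate functionals composed with $P_n$, gives $\|P_n\|\ge\sqrt{n/2}$.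

The maps $\mathcal F(L_n)\subset\mathcal F(M)\to\mathcal F(M)/\mathcal F(Q)$ have norm at most $1$ and vanish on $\mathcal F(Q_n)$, so they induce an operator $\Theta\colon(\bigoplus_nW_n)_1\to\mathcal F(M)/\mathcal F(Q)$ of norm at most $1$. By (F3) its adjoint is the restriction map
\[
\{f\in\operatorname{Lip}_0(M):f|_Q=0\}\to\Big(\bigoplus_n\{g\in\operatorname{Lip}_0(L_n):g|_{Q_n}=0\}\Big)_\infty,\qquad f\mapsto(f|_{L_n})_n,
\]
which is injective. It maps the unit ball onto the unit ball. Indeed, given $(g_n)$ with $\operatorname{Lip}(g_n)\le1$, let $f=g_n$ on $L_n$ and $f=0$ on $Q$. On each piece $f$ is $1$-Lipschitz. For $x\in L_n$, $y\in L_{n'}$, $n\ne n'$, and minimizers $z,z'$ in \eqref{eq:d2}, we have $f(z)=f(z')=0$ and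
\[
|f(x)-f(y)|\le|g_n(x)-g_n(z)|+|g_{n'}(z')-g_{n'}(y)|\le d(x,z)+d(z',y)\le d(x,y).
\]
For $x\in L_n$, $y\in Q$ and a minimizer $z$ in \eqref{eq:d1}, $|f(x)-f(y)|=|g_n(x)-g_n(z)|\le d(x,y)$. Therefore $\|\Theta w\|=\sup_{\|f\|\le1}\langle w,\Theta^*f\rangle=\|w\|$, so $\Theta$ is an isometry with closed range, and the range is dense because $\Theta^*$ is injective. Thus $\mathcal F(M)/\mathcal F(Q)$ is isometric to $(\bigoplus_nW_n)_1$, which is wsc by Lemma~\ref{lem:wsc}(b), and $\mathcal F(M)$ is wsc by Lemma~\ref{lem:wsc}(a).

\subsection*{$\mathcal F(M)$ fails (V$^*$)}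
Let $R_n\colon Z_n\to\mathcal F(L_n)$ be the isometry of Lemma~\ref{lem:lifting} and put $x_k^{(n)}=R_nr_k$ for $k\le n$. The thinness of $L_n$ makes $x_k^{(n)}$ close to $x_k$, while $\|R_n\|=1$ however thin the box is.

\begin{lemma}\label{lem:approx}
For $k\le n$, $\ \|x_k-x_k^{(n)}\|\le\frac2{\sigma_k}\big(\sum_{j>n}\sigma_j+2^{-n}\big)$. In particular $x_k^{(n)}\to x_k$ in $\mathcal F(M)$ as $n\to\infty$, for each $k$.
\end{lemma}

\begin{proof}
Write $\Delta_k(y)=\sigma_k^{-1}(\delta(y^{k,\sigma_k})-\delta(y^{k,0}))$ for $y$ in $Q$ or in $L_n$, so that $x_k$ and $x_k^{(n)}$ are the averages of $\Delta_k$ for the product measures of $Q$ and $L_n$. The maps $\pi_n\colon Q\to Q_n$ and $P_n\colon L_n\to Q_n$ delete coordinates other than the $k$-th. So they commute with $y\mapsto y^{k,a}$, and they carry the two product measures to the same measure $\lambda_n$ on $Q_n$, the product of the normalized Lebesgue measures on $[0,\sigma_1],\dots,[0,\sigma_n]$. Let $\bar x=\int_{Q_n}\Delta_k\,d\lambda_n$. By (F1) and \eqref{eq:tail}, $\|\Delta_k(y)-\Delta_k(\pi_ny)\|\le2\sigma_k^{-1}\sum_{j>n}\sigma_j$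 on $Q$, and by \eqref{eq:thin}, $\|\Delta_k(y)-\Delta_k(P_ny)\|\le2\sigma_k^{-1}2^{-n}$ on $L_n$. Integrating bounds $\|x_k-\bar x\|$ and $\|x_k^{(n)}-\bar x\|$ by these quantities.
\end{proof}

The set $\{x_k\}$ is not relatively weakly compact in $\mathcal F(M)$. Otherwise it would be so in the closed subspace $\mathcal F(Q)$, and its image $\{e_k\}$ under $\beta\colon\mathcal F(Q)\to\ell_1$ would be relatively weakly compact in $\ell_1$. By the Eberlein--\v Smulian and Schur theorems $(e_k)$ would have a norm convergent subsequence, although $\|e_k-e_l\|=2$ for $k\neq l$.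

The set $\{x_k\}$, which lies in the unit ball, is a (V$^*$)-set in $\mathcal F(M)$. Let $\sum f_i$ be wuC in $\operatorname{Lip}_0(M)$ and let $C$ be the finite supremum in Lemma~\ref{lem:ellone}(a). Let $\eta>0$, and let $I$ be a finite set of indices such that $\sup_k|\langle x_k,f_i\rangle|\ge\eta$ for $i\in I$. For $i\in I$ pick $k_i$ with $|\langle x_{k_i},f_i\rangle|>\eta/2$. By Lemma~\ref{lem:approx} there is $n\ge\max_{i\in I}k_i$ with $|\langle x_{k_i}^{(n)},f_i\rangle|>\eta/2$ for all $i\in I$. Let $\alpha_i=R_n^*(f_i|_{L_n})\in Z_n^*=\ell_1(G_n)$. Since $\|r_{k_i}\|_\infty=1$,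
\[
\|\alpha_i\|_1\ge|\langle r_{k_i},\alpha_i\rangle|=|\langle x^{(n)}_{k_i},f_i\rangle|>\eta/2,
\]
and $\|\sum_{i\in I}\theta_i\alpha_i\|_1\le\operatorname{Lip}(\sum_{i\in I}\theta_if_i)\le C$ for all signs, because $\|R_n^*\|=1$. Lemma~\ref{lem:khin} gives $|I|\le8C^2/\eta^2$. So at most $8C^2/\eta^2$ indices $i$ satisfy $\sup_k|\langle x_k,f_i\rangle|\ge\eta$, and as $\eta>0$ is arbitrary, $\sup_k|\langle x_k,f_i\rangle|\to0$.

Thus $\mathcal F(M)$ is wsc and contains a (V$^*$)-set that is not relatively weakly compact. This proves Theorem~\ref{thm:glued}.\qed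

\begin{thebibliography}{9}

\bibitem{APQ}
Ram\'on J. Aliaga, Eva Perneck\'a, Alicia Quero, \emph{Pe{\l}czy\'nski's property (V$^*$) in Lipschitz-free spaces}, arXiv:2411.15107 (2024).

\bibitem{BH}
Bridson and Haefliger, I.5.24.

\bibitem{Diestel}
Diestel, \emph{Sequences and Series in Banach Spaces}.

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}.

\bibitem{James}
James, 1951.

\bibitem{Pisier}
Pisier, C. R. Acad. Sci. Paris 286 (1978).

\end{thebibliography}
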